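# Complete linear metric absolute retracts and a road through growing subspaces

## 1. A road that leaves one subspace after another

Start in a Hilbert space $H=\ell_2(\kappa)$ with $\kappa$ infinite. Pick an orthonormal sequence $e_0,e_1,e_2,\dots$, put $E_{-1}=\{0\}$ and let $E_k$ be the linear span of $e_0,\dots,e_k$. For $r>0$ and $t=k+u$ with $k\in\omega$, $0\le u\le 1$, let
$$a(t,r)=r\big(\cos(\tfrac{\pi u}{2})\,e_k+\sin(\tfrac{\pi u}{2})\,e_{k+1}\big).$$
The two formulas at an integer time agree, so $a$ is continuous in $(t,r)$. At time $k$ the road stands at $re_k$, and during $[k,k+1]$ it turns from $re_k$ to $re_{k+1}$. Two features matter. The road is short: $\|a(t,r)\|=r$. And it stays away from the subspaces it has left behind: for $t\in[k,k+1]$ the vector $a(t,r)$ is orthogonal to $E_{k-1}$, so its distance from $E_{k-1}$ is $r$.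

Here is what such a road does. Fix $r$. Let $L$ be the closed linear span of all the $e_k$, let $P$ be the orthogonal projection onto $L$, and put
$$Y_k=\{x\in H:\ \operatorname{dist}(Px,E_{k-1})<r/2\}.$$
These sets are open, they increase with $k$, and their union is $H$ because $\bigcup_k E_k$ is dense in $L$. If $x\in Y_k$ and $t\in[k,k+1]$, then
$$\operatorname{dist}(P(x+a(t,r)),E_{k-1})\ \ge\ r-\operatorname{dist}(Px,E_{k-1})\ >\ r/2,$$
so $x+a(t,r)\notin Y_k$: one step along the road at time $t\in[k,k+1]$ throws every point of $Y_k$ out of $Y_k$. Choose a continuous $\chi:H\to[0,\infty)$ with $\chi(x)\ge\mu(x):=\min\{j:x\in Y_j\}$ (a partition of unity gives one; we do this in Section 7), and let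
$$f_n(x)=x+a(\max\{n,\chi(x)\},r).$$
Put $t=\max\{n,\chi(x)\}$ and $k=\lfloor t\rfloor$. Then $k\ge\mu(x)$, so $x\in Y_k$, so $f_n(x)\notin Y_k\supset Y_n$. Thus $f_n$ moves each point by exactly $r$, and $f_n(H)$ misses $Y_n$. Since the open sets $Y_k$ increase to $H$, each point of $H$ has a neighborhood that meets only finitely many of the images $f_n(H)$. We have made infinitely many small perturbations of the identity whose images run off without accumulating anywhere.

The proof in these notes builds the same road in *every* linear metric space $X$ of uncountable density, where there is no inner product, no norm, and perhaps no local convexity. Write $|x|$ for the distance of $x$ from $0$ in a suitable invariant metric (Section 4). We shall produce $\delta>0$, separable closed linear subspaces $\{0\}=E_{-1}\subset E_0\subset E_1\subset\cdots$ of $X$, and a continuous $a:[0,\infty)\times(0,\delta]\to\bigcup_kE_k$ with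
$$|a(t,r)|\le 12r,\qquad \inf_{z\in E_{k-1}}|a(t,r)-z|\ \ge\ \frac r{26}\quad\text{for } t\in[k,k+1]. \tag{1}$$

## 2. Linear metric spaces, absolute retracts, and Hilbert spaces up to homeomorphism

**Definition (linear metric space).** A *linear metric space* is a linear topological space over $\mathbb R$ endowed with an invariant metric that generates its topology. It is *complete* if this metric is complete. A *Fréchet space* is a locally convex complete linear metric space.

**Definition (AR, ANR).** A metrizable space $X$ is an *absolute retract* (AR) if, whenever $X$ is embedded as a closed subset of a metrizable space $Y$, it is a retract of $Y$. It is an *absolute neighborhood retract* (ANR) if in the same situation it is a retract of some neighborhood of $X$ in $Y$.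

By the Dugundji extension theorem, every convex subset of a normed space is an AR. The circle $S^1$ is an ANR: if it is closed in $Y$, extend the inclusion $S^1\subset\mathbb R^2$ to $F:Y\to\mathbb R^2$ by Tietze, and retract the neighborhood $F^{-1}(\mathbb R^2\setminus\{0\})$ by $y\mapsto F(y)/\|F(y)\|$. It is not an AR, since it is not a retract of the disc.

**Definition (Hilbert space, manifold).** A *Hilbert space* here means $\ell_2(\kappa)$ for some cardinal $\kappa$, finite or infinite. An *$\ell_2(\kappa)$-manifold* is a metrizable space in which every point has an open neighborhood homeomorphic to an open subset of $\ell_2(\kappa)$.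

Every separable complete linear metric AR-space is homeomorphic to a Hilbert space (Dobrowolski–Toruńczyk). Every non-separable completely metrizable convex subset of a Fréchet space is homeomorphic to a Hilbert space. The following problem, from Taras Banakh and Robert Cauty, "Topological classification of closed convex sets in Frechet spaces", arXiv:1006.3092 (2010), drops both separability and local convexity: *is each complete linear metric AR-space homeomorphic to a Hilbert space?*

**Theorem 1.** Each complete linear metric AR-space is homeomorphic to a Hilbert space.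

We write $\operatorname{dens}X$ for the density of $X$, the least cardinality of a dense subset, and $|A|$ for the cardinality of a set $A$. "Map" means continuous map.

**Theorem 3 (converse and classification).** For an infinite-dimensional linear metric space $X$ of density $\kappa$ the following are equivalent: (a) $X$ is homeomorphic to $\ell_2(\kappa)$; (b) $X$ is an $\ell_2(\kappa)$-manifold; (c) $X$ is a completely metrizable ANR; (d) $X$ is a complete AR. Two complete linear metric AR-spaces are homeomorphic if and only if they have the same finite dimension or are both infinite-dimensional with the same density. Two open subsets of a complete infinite-dimensional linear metric AR-space are homeomorphic if and only if they are homotopy equivalent.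

(Theorem 2 is the statement that we really prove; it comes in Section 3.)

**Simple cases by hand.** A finite-dimensional linear metric space is linearly homeomorphic to $\mathbb R^n=\ell_2(n)$, so there Theorem 1 is clear. A more telling case has no local convexity. Let $0<p<1$ and let $\ell_p(\kappa)$ be the space of all $x\in\mathbb R^\kappa$ with $|x|=\sum_i|x_i|^p<\infty$, with metric $|x-y|$. For infinite $\kappa$ it is not locally convex: given $\varepsilon>0$ take $c$ with $c^p=\varepsilon$; the vectors $ce_1,\dots,ce_n$ have size $\varepsilon$, while their average has size $n(c/n)^p=\varepsilon n^{1-p}\to\infty$. Still, $\ell_p(\kappa)$ is homeomorphic to $\ell_2(\kappa)$, by the map $M(x)_i=\operatorname{sgn}(x_i)|x_i|^{p/2}$. It is a bijection, since $\|M(x)\|^2=|x|$. For $0<c\le1$ one has $\big|\operatorname{sgn}(s)|s|^c-\operatorname{sgn}(t)|t|^c\big|\le2|s-t|^c$: for equal signs and $|s|\ge|t|$ use $|s|^c\le|s-t|^c+|t|^c$; for opposite signs the left side is $|s|^c+|t|^c\le2\max(|s|,|t|)^c\le2|s-t|^c$. With $c=p/2$ this gives $\|M(x)-M(y)\|^2\le4|x-y|$. For the inverse $N(y)_i=\operatorname{sgn}(y_i)|y_i|^{2/p}$, the mean value theorem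 and Hölder's inequality with exponents $\frac2{2-p}$ and $\frac2p$ give
$$|N(y)-N(y')|\le(\tfrac2p)^p\sum_i\max(|y_i|,|y'_i|)^{2-p}|y_i-y'_i|^p\le(\tfrac2p)^p\big(\|y\|^2+\|y'\|^2\big)^{(2-p)/2}\,\|y-y'\|^p,$$
so $N$ is continuous. This used coordinates. In a general $X$ there are none, and we need a criterion that recognizes $\ell_2(\kappa)$ by inner topological properties.

## 3. Two general position properties, and the theorem that recognizes $\ell_2(\kappa)$-manifolds

For an open cover $\mathcal U$ of $X$, maps $f,g:S\to X$ are *$\mathcal U$-near* if for each $s\in S$ some $U\in\mathcal U$ contains both $f(s)$ and $g(s)$. For $A\subset X$ put $\operatorname{st}(A,\mathcal U)=\bigcup\{U\in\mathcal U:U\cap A\neq\emptyset\}$. Let $I=[0,1]$. A family of subsets of $X$ is *locally finite* if each point of $X$ has a neighborhood that meets only finitely many members, and *discrete* if each point has a neighborhood that meets at most one member.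

**Definition (LFAP).** $X$ has the *locally finite approximation property* if for every open cover $\mathcal U$ of $X$ there are maps $f_n:X\to X$ $(n\in\omega)$, each $\mathcal U$-near to $\mathrm{id}_X$, such that $(f_n(X))_{n\in\omega}$ is locally finite in $X$.

A nonempty compact space fails it, because there a locally finite family of nonempty sets is finite. The line $\mathbb R$ fails it: for a cover by intervals of length $1$, each $f_n$ satisfies $|f_n(x)-x|<1$, so $f_n(\mathbb R)=\mathbb R$ by the intermediate value theorem. Section 1 verified the property for infinite-dimensional $\ell_2(\kappa)$ *at one fixed scale* $r$; an arbitrary cover $\mathcal U$ asks for a scale that varies from point to point.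

**Definition ($\kappa$-discrete $m$-cells property).** Give $\kappa$ the discrete topology. $X$ has this property if for every map $f:\kappa\times I^m\to X$ and every open cover $\mathcal U$ there is a map $g$, $\mathcal U$-near to $f$, such that $\big(g(\{\alpha\}\times I^m)\big)_{\alpha<\kappa}$ is discrete in $X$.

For $m=0$ in $\ell_2(\kappa)$, $\kappa$ infinite, and at a fixed scale $\varepsilon$, this is easy. Given points $f(\alpha)$, choose by recursion a unit vector $v_\alpha$ orthogonal to all $f(\beta)$, $\beta\le\alpha$, and all $v_\beta$, $\beta<\alpha$. This is possible because the closed span of these vectors is finite-dimensional if $\kappa=\omega$, and of density less than $\kappa$ if $\kappa>\omega$. Put $g(\alpha)=f(\alpha)+\varepsilon v_\alpha$. For $\beta<\alpha$ both $f(\alpha)$ and $g(\beta)$ are orthogonal to $v_\alpha$, so $\|g(\alpha)-g(\beta)\|\ge\varepsilon$, and an open ball of radius $\varepsilon/2$ contains at most one $g(\alpha)$.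

**Published results that we use.**

* (R1) (Toruńczyk, *Characterizing Hilbert space topology*, Fund. Math. 111 (1981); correction: Fund. Math. 125 (1985).) For infinite $\kappa$, a completely metrizable ANR of density $\kappa$ is an $\ell_2(\kappa)$-manifold if and only if it has LFAP and the $\kappa$-discrete $m$-cells property for all $m\in\omega$.
* (R2) (Henderson; Henderson–Schori.) For infinite $\kappa$, homotopy equivalent connected metrizable $\ell_2(\kappa)$-manifolds are homeomorphic. In particular a contractible one is homeomorphic to $\ell_2(\kappa)$.
* (R3) (Dobrowolski–Toruńczyk.) Separable complete linear metric AR-spaces are homeomorphic to Hilbert spaces.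
* (R4) (Klee, Proc. AMS 3 (1952).) An invariant metric generating the topology of a completely metrizable abelian group is complete. (Used only for Theorem 3.)

In (R2) the cardinal must be infinite: the open annulus and the open Möbius band are connected, homotopy equivalent $\ell_2(2)$-manifolds that are not homeomorphic, since only the first is orientable.

**Textbook facts.** Metrizable spaces are paracompact. Hence every open cover $\mathcal U$ has a locally finite closed refinement that covers the space, and an open star-refinement, that is, an open cover $\mathcal V$ such that each $\operatorname{st}(V,\mathcal V)$, $V\in\mathcal V$, lies in some $U\in\mathcal U$. Also, for every indexed open cover $(Y_j)$ there is a locally finite partition of unity $(\lambda_j)$ with $\operatorname{supp}\lambda_j\subset Y_j$.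

So Theorem 1 will follow in the non-separable case from the next statement, which asks for neither completeness nor AR.

**Theorem 2.** Let $X$ be a linear metric space (not necessarily complete or AR) of uncountable density $\kappa$. Then $X$ has LFAP and, for every $m\in\omega$, the $\kappa$-discrete $m$-cells property.

## 4. F-norms and distance to a subspace

The topology of a linear metric space $X$ is generated by an *F-norm* (see e.g. Rolewicz, *Metric Linear Spaces*): a function $|\cdot|:X\to[0,\infty)$ with $|x|=0\iff x=0$, $|x+y|\le|x|+|y|$, $|tx|\le|x|$ for $|t|\le1$, and $|tx|\to0$ as $t\to0$. Note $|-x|=|x|$. What is missing, compared with a norm, is homogeneity: $|tx|$ need not be $|t|\,|x|$. Examples are $\sum_i|x_i|^p$ on $\ell_p(\kappa)$, $0<p<1$, and $\sum_{n\ge1}2^{-n}\min\{1,|x_n|\}$ on $\mathbb R^{\mathbb N}$.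

Fix an F-norm on $X$ and let $B(x,s)=\{y:|x-y|<s\}$. For a linear subspace $Z\subset X$ put
$$d_Z(x)=\inf_{z\in Z}|x-z|.$$

We use the following freely. The function $d_Z$ is subadditive and symmetric, $d_Z(x+z)=d_Z(x)$ for $z\in Z$, and $d_Z\le|\cdot|$; by subadditivity $|d_Z(x)-d_Z(y)|\le d_Z(x-y)\le|x-y|$, so $d_Z$ is $1$-Lipschitz, and $t\mapsto d_Z(tx)$ is continuous. If $Z\subset Z'$ then $d_{Z'}\le d_Z$. If $|t|\le1$ then
$$d_Z(tx)\le\inf_{z\in Z}|tx-tz|\le d_Z(x). \tag{2}$$
If $Z$ is closed, then $d_Z(x)=0$ exactly when $x\in Z$, so $d_Z$ induces an F-norm on $X/Z$; it generates the quotient topology, because the quotient map sends $B(x,s)$ onto the $d_Z$-ball of radius $s$ about the image of $x$.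

The closed linear span of a set of density $\lambda$ has density at most $\max(\omega,\lambda)$, since the rational combinations of a dense subset are dense in it.

**Scales of a cover.** For an open cover $\mathcal U$ let
$$R_{\mathcal U}(x)=\sup\{s\in(0,1]:\ B(x,s)\subset U\text{ for some }U\in\mathcal U\}.$$
It is positive. It is $1$-Lipschitz: if $B(x,s)\subset U$ and $|x-y|<s$, then $B(y,s-|x-y|)\subset U$, so $R_{\mathcal U}(y)\ge s-|x-y|$; hence $R_{\mathcal U}(y)\ge R_{\mathcal U}(x)-|x-y|$, and symmetrically. Finally,
$$|x-y|\le\tfrac12R_{\mathcal U}(x)\ \Longrightarrow\ x,y\text{ lie in a common }U\in\mathcal U, \tag{3}$$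
because some $s>\frac12R_{\mathcal U}(x)$ has $B(x,s)\subset U$ with $U\in\mathcal U$.

## 5. Uniformly distant points and arcs that leave a subspace

In a Hilbert space any proper closed subspace $Z$ admits $v$ with $\|v\|=d_Z(v)=1$, and then $d_Z(rv)=\|rv\|=r$ at all scales $r$. We need substitutes for both facts. The first lemma gives a common $\delta$ for all small subspaces.

**Lemma 1.** Let $\theta\le\operatorname{dens}X$ be a cardinal with $\operatorname{cf}\theta>\omega$. There is $\delta>0$ such that for every closed linear subspace $Z$ with $\operatorname{dens}Z<\theta$ there is $x\in X$ with $d_Z(x)\ge\delta$.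

*Proof.* Otherwise for each $n\ge1$ there is a closed linear subspace $Z_n$ with $\operatorname{dens}Z_n<\theta$ and $d_{Z_n}<1/n$ on all of $X$. Then every $x$ is within $1/n$ of $Z_n$, so $\bigcup_nZ_n$ is dense in $X$, and $\operatorname{dens}X\le\omega\cdot\sup_n\operatorname{dens}Z_n$. Since $\operatorname{cf}\theta>\omega$, we have $\omega<\theta$, and countably many cardinals below $\theta$ have supremum below $\theta$. So $\operatorname{dens}X<\theta$, a contradiction. $\square$

The cofinality is essential. Let $X=\prod_{n\ge1}\ell_2(\omega_n)$ with $|x|=\sum_n2^{-n}\min\{1,\|x_n\|\}$. Its density is $\omega_\omega$: the points with finitely many nonzero coordinates are dense, so it is at most $\omega_\omega$, and $X$ contains each $\ell_2(\omega_n)$, so it is at least $\omega_\omega$. The subspace $Z_n$ of points that vanish beyond the $n$-th coordinate has density $\omega_n<\omega_\omega$, yet $d_{Z_n}\le2^{-n}$ on $X$. So Lemma 1 fails for $\theta=\omega_\omega$, and this will force a separate argument in Section 9. In the same way, in $\mathbb R^{\mathbb N}$ the finite-dimensional coordinate subspaces have no common $\delta$.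

The second lemma supplies, at every scale $r\le\delta$, a vector of size about $r$ whose distance to $Z$ is also about $r$, continuously in $r$. One would like to take $g(r)=ty$ for the right $t$. That fails: in $\mathbb R^2$ with the F-norm $|(b,c)|=|b|+|c|^{1/2}$, let $Z=\{0\}\times\mathbb R$ and $y=(1,1)$. Then $|y|=2$ and $d_Z(y)=1$ are comparable, but $d_Z(ty)=t$ while $|ty|=t+\sqrt t$ is far larger for small $t$. A vector that is good at one scale is bad at others. The cure is to subtract an element of $Z$ chosen anew at each dyadic scale, and to interpolate.

**Lemma 2.** Let $Z$ be a closed linear subspace and suppose $d_Z(y)\ge\delta>0$ for some $y\in X$. Then there is a map $g:[0,\delta]\to X$ with $g(0)=0$ and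
$$d_Z(g(r))\ge\frac r2,\qquad|g(r)|\le6r\qquad(0\le r\le\delta).$$

*Proof.* Let $\varphi(t)=d_Z(ty)$. It is continuous on $[0,1]$, nondecreasing by (2), and $\varphi(0)=0$, $\varphi(1)\ge\delta$. So for $j\ge0$ there is $t_j\in(0,1]$ with $\varphi(t_j)=2^{-j}\delta$, and $t_{j+1}<t_j$ by monotonicity. As $d_Z(t_jy)=2^{-j}\delta$, there is $z_j\in Z$ such that $v_j=t_jy-z_j$ satisfies $|v_j|\le2\cdot2^{-j}\delta$. Put $g(2^{-j}\delta)=v_j$, let $g$ be affine on each interval $[2^{-j-1}\delta,2^{-j}\delta]$, and let $g(0)=0$.

For $r$ in that interval, $g(r)=(1-\vartheta)v_{j+1}+\vartheta v_j$ with $\vartheta\in[0,1]$. Hence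
$$|g(r)|\le|v_{j+1}|+|v_j|\le 2^{-j}\delta+2\cdot2^{-j}\delta=3\cdot2^{-j}\delta\le6r,$$
since $r\ge2^{-j-1}\delta$. Modulo $Z$, the vector $g(r)$ equals $\big((1-\vartheta)t_{j+1}+\vartheta t_j\big)y$, so
$$d_Z(g(r))=\varphi\big((1-\vartheta)t_{j+1}+\vartheta t_j\big)\ge\varphi(t_{j+1})=2^{-j-1}\delta\ge\frac r2 .$$
The map $g$ is continuous on $(0,\delta]$, and at $0$ because $|g(r)|\le6r$. $\square$

## 6. The road in a non-separable linear metric space

From here to the end of Section 8, $\operatorname{dens}X>\omega$. Lemma 1 with $\theta=\omega_1$ gives $\delta>0$ such that every separable closed linear subspace $Z$ admits $y$ with $d_Z(y)\ge\delta$. Fix this $\delta$.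

**Step 1: the subspaces.** This step builds the analogue of the flag $E_k$ of Section 1. Put $E_{-1}=\{0\}$. For $k\ge0$, given a separable $E_{k-1}$, let $g_k:[0,\delta]\to X$ be the map of Lemma 2 for $Z=E_{k-1}$, and let $E_k$ be the closed linear span of $E_{k-1}\cup g_k([0,\delta])$. It is separable, so the induction continues. Let
$$E=\bigcup_kE_k,\qquad L=\overline E,\qquad q:X\to X/L\ \text{ the quotient map}.$$

**Step 2: the road.** This step joins $g_k$ to $g_{k+1}$ without passing near $E_{k-1}$. In Hilbert space we turned; here we first add $g_{k+1}$ and then take away $g_k$. For $k\in\omega$, $0\le u\le1$ and $0<r\le\delta$ put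
$$a(k+\tfrac u2,r)=g_k(r)+g_{k+1}(ur),\qquad a(k+\tfrac12+\tfrac u2,r)=g_k((1-u)r)+g_{k+1}(r).$$
At time $k+\frac12$ both formulas give $g_k(r)+g_{k+1}(r)$. At time $k+1$ the second formula gives $g_k(0)+g_{k+1}(r)=g_{k+1}(r)$, which is also what the first formula gives with $k+1$ in place of $k$ and $u=0$. So $a:[0,\infty)\times(0,\delta]\to E$ is well defined and continuous.

**Step 3: the estimates (1).** Clearly $|a(t,r)|\le6r+6r=12r$. Let $t\in[k,k+1]$.

In the first half, $a=g_k(r)+g_{k+1}(\rho)$ with $\rho=ur\le r$. We have two lower bounds. Since $g_k(r)\in E_k$ and $E_{k-1}\subset E_k$,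
$$d_{E_{k-1}}(a)\ge d_{E_k}(a)=d_{E_k}(g_{k+1}(\rho))\ge\frac\rho2 ,$$
and, by subadditivity,
$$d_{E_{k-1}}(a)\ge d_{E_{k-1}}(g_k(r))-|g_{k+1}(\rho)|\ge\frac r2-6\rho .$$
If $\rho\ge r/13$, the first gives at least $r/26$. If $\rho<r/13$, the second gives at least $\frac{13r}{26}-\frac{12r}{26}=\frac r{26}$.

In the second half, $g_k((1-u)r)\in E_k$, so $d_{E_{k-1}}(a)\ge d_{E_k}(a)=d_{E_k}(g_{k+1}(r))\ge r/2$. This proves (1).

## 7. Why translation along the road is not enough, and how to tell where a point already stands

Let $\mathcal U$ be an open cover of $X$. Set
$$r(x)=\min\{\delta,\tfrac1{24}R_{\mathcal U}(x)\}\in(0,\delta],$$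
a $\frac1{24}$-Lipschitz function. By (1) and (3), moving $x$ by $a(t,r(x))$, for any $t$, keeps it in a common member of $\mathcal U$ with $x$, since $12r(x)\le\frac12R_{\mathcal U}(x)$.

The first attempt at LFAP is $f_n(x)=x+a(n,r(x))$. It fails at once. If $R_{\mathcal U}$ is constant (say $\mathcal U=\{X\}$), then $r$ is constant, each $f_n$ is a translation, and $f_n(X)=X$ for all $n$. The point $x=z-a(n,r)$ is carried exactly to $z$: a point may *already stand* far along the road, and a step at time $n$ may bring it back. The time must depend on $x$ and be at least "the position of $x$ on the road", as the function $\chi$ arranged in Section 1. There the position was read off from $\operatorname{dist}(Px,E_{k-1})<r/2$. Two things are missing now.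

First, there is no projection onto $L$. Without it, the sets $\{x:d_{E_{k-1}}(x)<w\}$ cover only $\{x:d_L(x)<w\}$. But we need no continuous choice of an origin in each coset of $L$. It is enough to have origins that are locally constant over a closed cover of $X/L$, and to require closeness for *all* origins that are active at $x$. This works because $x$ and $x+a(t,r)$ lie in the same coset of $L$, so the same origins are active at both.

Second, the threshold $w$ must be small compared with $r(x)$, and $r(x)$ may come arbitrarily close to $0$. So we make one construction for each dyadic scale $2^{-p}\delta$ and then select the scales near $r(x)$.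

**Step 4: the sets $Y^p_k$ at scale $2^{-p}\delta$.** For $p\in\omega$ let $w_p=2^{-p}\delta/52$. The metrizable space $X/L$ is covered by its open $w_p$-balls (for the metric induced by $d_L$). Take a locally finite closed cover $\{C^p_i\}_{i\in I_p}$ refining this cover; so there are origins $x^p_i\in X$ with
$$C^p_i\subset\{q(x):d_L(x-x^p_i)<w_p\}.$$
For $k\in\omega$ put
$$Y^p_k=\{x\in X:\ d_{E_{k-1}}(x-x^p_i)<w_p\ \text{ for all }i\in I_p\text{ with }q(x)\in C^p_i\}.$$

*$Y^p_k$ is open.* Its complement is the union of the closed sets $q^{-1}(C^p_i)\cap\{x:d_{E_{k-1}}(x-x^p_i)\ge w_p\}$, $i\in I_p$. They form a locally finite family, because the $q^{-1}(C^p_i)$ do; so the union is closed.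

*$Y^p_k\subset Y^p_{k+1}$*, because $d_{E_k}\le d_{E_{k-1}}$.

*$\bigcup_kY^p_k=X$.* The point $q(x)$ lies in only finitely many $C^p_i$. For each of these, the numbers $d_{E_k}(x-x^p_i)$ decrease with $k$ to $d_E(x-x^p_i)=d_L(x-x^p_i)<w_p$, since $E$ is the union of the $E_k$ and is dense in $L$. So for all large $k$ the finitely many conditions hold.

*A step along the road leaves $Y^p_k$:* if $t\in[k,k+1]$ and $2^{-p}\delta\le\rho\le\delta$, then
$$x\in Y^p_k\ \Longrightarrow\ x+a(t,\rho)\notin Y^p_k . \tag{4}$$
Indeed, let $y=x+a(t,\rho)$ and suppose $x,y\in Y^p_k$. As $a(t,\rho)\in E\subset L$, we have $q(x)=q(y)$. Choose $i$ with $q(x)\in C^p_i$. Then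
$$d_{E_{k-1}}(a(t,\rho))\le d_{E_{k-1}}(y-x^p_i)+d_{E_{k-1}}(x-x^p_i)<2w_p=\frac{2^{-p}\delta}{26}\le\frac\rho{26},$$
which contradicts (1).

**Step 5: the sets $Y_k$ at the variable scale $r(x)$.** This step glues the scales. Put $s(x)=-\log_2(r(x)/\delta)\ge0$, a continuous function; so $r(x)=2^{-s(x)}\delta$. Let
$$Y_k=\{x\in X:\ x\in Y^p_k\ \text{ for all }p\in\omega\text{ with }|p-s(x)|\le3\}.$$
The complement of $Y_k$ is the union over $p$ of the closed sets $\{x:|p-s(x)|\le3\}\setminus Y^p_k$. This family is locally finite, because a point has a neighborhood on which $s$ varies by less than $1$, and there only finitely many $p$ matter. So $Y_k$ is open. Clearly $Y_k\subset Y_{k+1}$. And $\bigcup_kY_k=X$, since at each $x$ only finitely many $p$ are involved and the $Y^p_k$ increase with $k$ to $X$.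

**Claim.** If $x\in Y_k$ and $t\in[k,k+1]$, then $x+a(t,r(x))\notin Y_k$.

*Proof.* Put $y=x+a(t,r(x))$. Then $|y-x|\le12r(x)$, so $|r(y)-r(x)|\le\frac{12}{24}r(x)=\frac12r(x)$. Hence $r(y)/r(x)\in[\frac12,\frac32]$ and $|s(y)-s(x)|\le1$. Let $p=\lceil s(x)\rceil$. Then $|p-s(x)|\le1$, so $|p-s(y)|\le2$, and $2^{-p}\delta\le r(x)\le\delta$. If both $x$ and $y$ were in $Y_k$, both would be in $Y^p_k$, contradicting (4) with $\rho=r(x)$. $\square$

The range $|p-s(x)|\le3$ is thus wide enough that $x$ and the moved point $y$ are tested at a common scale $p$, although the scale function itself changes from $x$ to $y$.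

## 8. Locally finite approximation of the identity

**Step 6: the maps $f_n$.** Let $\mu(x)=\min\{j:x\in Y_j\}$. We want a continuous function above $\mu$. Take a locally finite partition of unity $(\lambda_j)_{j\in\omega}$ with $\operatorname{supp}\lambda_j\subset Y_j$ and put $\chi=\sum_jj\lambda_j$. This is continuous. If $\lambda_j(x)>0$ then $x\in Y_j$, so $j\ge\mu(x)$; as $\chi(x)$ is an average of such $j$, we get $\chi\ge\mu$. Define
$$f_n(x)=x+a\big(\max\{n,\chi(x)\},\,r(x)\big)\qquad(n\in\omega).$$
Each $f_n$ is continuous, and $|f_n(x)-x|\le12r(x)\le\frac12R_{\mathcal U}(x)$, so by (3) it is $\mathcal U$-near to $\mathrm{id}_X$.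

**Step 7: local finiteness.** Let $z\in X$ and choose $k_0$ with $z\in Y_{k_0}$. We show that $f_n(X)\cap Y_{k_0}=\emptyset$ for all $n\ge k_0$. Let $x\in X$, $t=\max\{n,\chi(x)\}$, $k=\lfloor t\rfloor$. Then $k\ge n\ge k_0$. Also $t\ge\chi(x)\ge\mu(x)$ and $\mu(x)$ is an integer, so $k\ge\mu(x)$ and hence $x\in Y_k$. Since $t\in[k,k+1]$, the Claim gives $f_n(x)\notin Y_k\supset Y_{k_0}$. So the open neighborhood $Y_{k_0}$ of $z$ meets only finitely many of the sets $f_n(X)$.

This proves the LFAP part of Theorem 2.

## 9. Discrete families of cells

We now copy the $0$-cell argument of Section 3, with the arcs of Lemma 2 in place of orthogonal unit vectors and a variable scale in place of $\varepsilon$. For use below we also avoid a given small subspace $Z^0$.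

**Lemma 3.** Let $\theta\le\operatorname{dens}X$ with $\operatorname{cf}\theta>\omega$, let $Z^0$ be a closed linear subspace of $X$ with $\operatorname{dens}Z^0<\theta$, let $f:\theta\times I^m\to X$ be a map and $\mathcal U$ an open cover of $X$. There is a map $g:\theta\times I^m\to X$, $\mathcal U$-near to $f$, such that $(g(\{\alpha\}\times I^m))_{\alpha<\theta}$ is discrete in $X$ and $g(\theta\times I^m)\cap Z^0=\emptyset$.

*Proof.* Take $\delta$ from Lemma 1 for this $\theta$ and let $r=\min\{\delta,\frac1{24}R_{\mathcal U}\}$.

*Construction.* By transfinite recursion on $\alpha<\theta$ let $Z_\alpha$ be the closed linear span of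
$$Z^0\ \cup\ \bigcup_{\beta\le\alpha}f(\{\beta\}\times I^m)\ \cup\ \bigcup_{\beta<\alpha}h_\beta([0,\delta]).$$
Besides $Z^0$, only $|\alpha|+|\alpha|+1$ compact, hence separable, sets enter; so $\operatorname{dens}Z_\alpha\le\max(\omega,|\alpha|,\operatorname{dens}Z^0)<\theta$. By the choice of $\delta$, Lemma 2 applies to $Z_\alpha$; let $h_\alpha:[0,\delta]\to X$ be the map that it gives. Put
$$g(\alpha,u)=f(\alpha,u)+h_\alpha\big(r(f(\alpha,u))\big).$$
This is continuous, $\theta$ being discrete. Since $|g-f|\le6r(f)\le\frac14R_{\mathcal U}(f)$, (3) shows that $g$ is $\mathcal U$-near to $f$.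

*Separation.* Write $\rho=r(f(\alpha,u))>0$. As $f(\alpha,u)\in Z_\alpha$,
$$d_{Z_\alpha}(g(\alpha,u))=d_{Z_\alpha}(h_\alpha(\rho))\ge\frac\rho2>0 .$$
Moreover $Z^0\cup\bigcup_{\beta<\alpha}g(\{\beta\}\times I^m)\subset Z_\alpha$. So $g(\alpha,u)\notin Z^0$, and for $\beta<\alpha$ we get $|g(\alpha,u)-g(\beta,v)|\ge\rho/2$. Since $r$ is $\frac1{24}$-Lipschitz, $r(g(\alpha,u))\le\rho+\frac6{24}\rho=\frac54\rho$. Hence
$$|g(\alpha,u)-g(\beta,v)|\ge\tfrac25\,r(g(\alpha,u))\qquad(\beta<\alpha).$$

*Discreteness.* Let $z\in X$ and suppose that $g(\alpha,u)$ and $g(\beta,v)$ with $\beta<\alpha$ both lie in $B(z,r(z)/8)$. Their distance is less than $r(z)/4$. But $r(g(\alpha,u))\ge r(z)-\frac1{24}\cdot\frac{r(z)}8=(1-\frac1{192})r(z)$, so their distance is at least $\frac25(1-\frac1{192})r(z)>\frac14r(z)$, a contradiction. So $B(z,r(z)/8)$ meets at most one of the sets $g(\{\alpha\}\times I^m)$. $\square$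

Now let $\kappa=\operatorname{dens}X>\omega$, let $f:\kappa\times I^m\to X$ be a map and $\mathcal U$ an open cover of $X$.

**Case $\operatorname{cf}\kappa>\omega$.** Apply Lemma 3 with $\theta=\kappa$ and $Z^0=\{0\}$.

**Case $\operatorname{cf}\kappa=\omega$.** Here Lemma 3 cannot be applied with $\theta=\kappa$; the product in Section 5 shows that even Lemma 1 may fail. We cut $\kappa$ into countably many blocks of regular size, handle each block by Lemma 3, and use LFAP to keep the blocks from accumulating.

**Step 8: blocks and covers.** Choose uncountable successor cardinals (hence regular) $\kappa_0<\kappa_1<\cdots<\kappa$ with supremum $\kappa$, and write $\kappa$ as a disjoint union of sets $A_n$ with $|A_n|=\kappa_n$. Let $\mathcal V$ be an open star-refinement of $\mathcal U$. By LFAP (Section 8) take maps $f_n:X\to X$, $\mathcal V$-near to $\mathrm{id}_X$, such that the family of sets $S_n:=f_n(X)$ is locally finite. Put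
$$f'(\alpha,u)=f_n(f(\alpha,u))\qquad(\alpha\in A_n),$$
so that $f'$ is $\mathcal V$-near to $f$ and $f'(A_n\times I^m)\subset S_n$. Each $z\in X$ has an open neighborhood $O_z$ that meets only finitely many $S_n$. Let $\mathcal W$ be an open star-refinement of the open cover $\{V\cap O_z:V\in\mathcal V,\ z\in X\}$. Then $\mathcal W$ refines $\mathcal V$, and for each $W\in\mathcal W$ the set $\operatorname{st}(W,\mathcal W)$ lies in some $O_z$.

**Step 9: room around the $S_n$.** The family $(\operatorname{st}(S_n,\mathcal W))_n$ is locally finite. Let $W\in\mathcal W$. If $W$ meets $\operatorname{st}(S_n,\mathcal W)$, some $W'\in\mathcal W$ meets both $W$ and $S_n$. Then $W'\subset\operatorname{st}(W,\mathcal W)$, so $\operatorname{st}(W,\mathcal W)$ meets $S_n$, and this happens for finitely many $n$ only.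

**Step 10: recursion over blocks.** By recursion on $n$ apply Lemma 3 to $f'|A_n\times I^m$ with $\theta=\kappa_n$ (identify $A_n$ with $\kappa_n$), the cover $\mathcal W$, and the following $Z^0_n$: let $Z^0_0=\{0\}$, and for $n\ge1$ let $Z^0_n$ be the closed linear span of $\bigcup_{j<n}g(A_j\times I^m)$. The latter set is a union of $\kappa_{n-1}$ compact sets, so $\operatorname{dens}Z^0_n\le\kappa_{n-1}<\kappa_n$. This yields $g$ on $A_n\times I^m$, $\mathcal W$-near to $f'$.

**Step 11: $g$ is as required.**

*Nearness.* For each $s\in\kappa\times I^m$ there are $V_1,V_2\in\mathcal V$ with $g(s),f'(s)\in V_1$ and $f'(s),f(s)\in V_2$. Then $V_1\cup V_2\subset\operatorname{st}(V_1,\mathcal V)$, which lies in some $U\in\mathcal U$. So $g$ is $\mathcal U$-near to $f$.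

*Disjointness.* The compact sets $g(\{\alpha\}\times I^m)$ are pairwise disjoint. Within a block this is discreteness. For indices in blocks $A_j$ and $A_n$ with $j<n$ it follows from $g(A_j\times I^m)\subset Z^0_n$ and $g(A_n\times I^m)\cap Z^0_n=\emptyset$.

*Local finiteness.* For $s\in A_n\times I^m$ some $W\in\mathcal W$ contains $g(s)$ and $f'(s)\in S_n$; hence $g(A_n\times I^m)\subset\operatorname{st}(S_n,\mathcal W)$. By Step 9 each point has a neighborhood that meets only finitely many blocks, and, each block being discrete, a smaller neighborhood that meets at most one member of each of these blocks. So the whole family is locally finite.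

*Discreteness.* A locally finite family of pairwise disjoint closed sets is discrete: a point $z$ has an open neighborhood that meets only finitely many members, at most one of these contains $z$, and the others, being closed, can be removed from the neighborhood.

This completes the proof of Theorem 2. $\square$

## 10. From general position to homeomorphism: Theorems 1 and 3

**Proof of Theorem 1.** Let $X$ be a complete linear metric AR-space. If $X$ is separable, use (R3). If not, let $\kappa=\operatorname{dens}X>\omega$. Then $X$ is a completely metrizable AR, in particular an ANR, of density $\kappa$, and by Theorem 2 it has LFAP and the $\kappa$-discrete $m$-cells property for all $m$. By (R1) it is an $\ell_2(\kappa)$-manifold. It is contractible via $(x,t)\mapsto tx$, $t\in[0,1]$. By (R2), $X$ is homeomorphic to $\ell_2(\kappa)$. $\blacksquare$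

There is an independent route that replaces (R1) and (R2) here. By Banakh–Zarichnyi, Cent. Eur. J. Math. 6 (2008), a convex set in a linear metric space is homeomorphic to an infinite-dimensional Hilbert space if and only if it is a completely metrizable AR with LFAP. With this, only the LFAP part of Theorem 2 (Sections 6–8) is needed, and Section 9 can be skipped.

**Proof of Theorem 3.** Let $X$ be an infinite-dimensional linear metric space of density $\kappa$; then $\kappa$ is infinite.

(a)⇒(b) is trivial.

(b)⇒(c). The space $\ell_2(\kappa)$ is completely metrizable and, by Dugundji's theorem, an AR; both complete metrizability and being an ANR pass to open subsets. For metrizable spaces both are local properties: a metrizable space in which every point has a neighborhood with the property has the property itself. So a metrizable $\ell_2(\kappa)$-manifold is a completely metrizable ANR.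

(c)⇒(d). The space $X$ is contractible by scalar multiplication, and a contractible ANR is an AR. The metric of $X$ is invariant and generates the topology of a completely metrizable abelian group, so it is complete by (R4).

(d)⇒(a). By Theorem 1, $X$ is homeomorphic to some $\ell_2(\tau)$. As $X$ is infinite-dimensional, it is not locally compact, so $\tau$ is infinite, and $\tau=\operatorname{dens}\ell_2(\tau)=\operatorname{dens}X=\kappa$.

*Classification.* A finite-dimensional linear metric space is homeomorphic to $\mathbb R^n=\ell_2(n)$, with $n$ its dimension. For different $n$ these are not homeomorphic, by invariance of domain, and they differ from infinite-dimensional spaces by local compactness. An infinite-dimensional complete linear metric AR-space $X$ is homeomorphic to $\ell_2(\operatorname{dens}X)$ by (d)⇒(a), and density is a topological invariant.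

*Open subsets.* Let $X$ be a complete infinite-dimensional linear metric AR-space and $\kappa=\operatorname{dens}X$. Since $X$ is homeomorphic to $\ell_2(\kappa)$, every open $U\subset X$ is a metrizable $\ell_2(\kappa)$-manifold. It is locally path-connected, so its components are open and path-connected, and they are connected $\ell_2(\kappa)$-manifolds. Let $U,U'$ be open and let $\varphi:U\to U'$, $\psi:U'\to U$ be mutually inverse homotopy equivalences. Each of $\varphi,\psi$ sends components into components. A homotopy moves every point inside its own component's image; so, from $\psi\varphi\simeq\mathrm{id}$ and $\varphi\psi\simeq\mathrm{id}$, the maps $\psi\varphi$ and $\varphi\psi$ send each component into itself. Hence $\varphi$ and $\psi$ induce inverse bijections between the components of $U$ and of $U'$. For corresponding components $C$ and $C'$, the maps $\varphi|C:C\to C'$ and $\psi|C':C'\to C$ are mutually inverse homotopy equivalences, because the two homotopies restrict to $C$ and to $C'$. By (R2), as $\kappa$ is infinite, $C$ and $C'$ are homeomorphic. Since components are open, these homeomorphisms together form a homeomorphism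 of $U$ onto $U'$. The other implication is trivial. $\blacksquare$

Conversely, each $\ell_2(\kappa)$ is itself a complete linear metric space and an AR (Dugundji). So, up to homeomorphism, the complete linear metric AR-spaces are exactly the Hilbert spaces, classified by dimension if it is finite and by density otherwise.
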